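# Connected algebraic subgroups of $\mathrm{Bir}(\mathbb P^n)$ that lie in no maximal one

## 1. Algebraic subgroups of $\mathrm{Bir}(X)$, their models, and maximality

Throughout, $\mathbf k$ is an algebraically closed field of arbitrary characteristic. Varieties are irreducible, reduced and separated, and "point" means $\mathbf k$-point. Algebraic groups are smooth but need not be affine; a *linear* group is an affine one. Stabilizers, fixed loci and kernels carry the reduced structure unless we say otherwise. We write $\mathrm{Bir}(X)$ for the group of birational transformations of a variety $X$. We follow the standard conventions (Demazure, Serre, Blanc–Furter).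

**Definition 1 (morphism to $\mathrm{Bir}(X)$).** A morphism from a variety $A$ to $\mathrm{Bir}(X)$ is a map $a\mapsto f_a$ given by a birational map $f\colon A\times X\dashrightarrow A\times X$, $(a,x)\mapsto(a,f_a(x))$, which induces an isomorphism between open dense subsets $U,V\subset A\times X$ whose projections to $A$ are both surjective.

For instance, let $A=\mathbb A^1$, $X=\mathbb A^2$ and $f_a(x,y)=(x,y+a/x)$. Here $U=V=\mathbb A^1\times\{x\neq0\}$ works: no single $f_a$ with $a\ne0$ is regular on $\mathbb A^2$, but the family is a morphism. By contrast, $A=X=\mathbb A^1$ and $f_a(x)=ax$ gives a birational map of $A\times X$ but not a morphism to $\mathrm{Bir}(X)$: at $a=0$ there is no birational map $f_0$, and $U$ cannot meet $\{0\}\times X$.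

Three permanence properties will be used constantly.

* (M1) *Pull-back.* If $\varphi\colon A'\to A$ is a morphism of varieties and $a\mapsto f_a$ is a morphism to $\mathrm{Bir}(X)$, so is $a'\mapsto f_{\varphi(a')}$: use the preimages of $U$ and $V$ under $\varphi\times\mathrm{id}$. They are open, they surject to $A'$, and they are dense because $A'\times X$ is irreducible.
* (M2) *Regular actions.* Let a connected algebraic group $G$ act regularly on a variety $X'$ birational to $X$. Let $\Omega''\subset X'$ be open, nonempty and isomorphic to an open subset of $X$. The map $(g,x)\mapsto(g,gx)$ is an isomorphism from $\{(g,x)\in G\times\Omega'':gx\in\Omega''\}$ to $\{(g,y)\in G\times\Omega'':g^{-1}y\in\Omega''\}$. Both sets surject to $G$, since $\Omega''\cap g^{-1}\Omega''$ and $\Omega''\cap g\Omega''$ are nonempty for every $g$. So the action gives a homomorphism $G\to\mathrm{Bir}(X)$ that is a morphism. It is injective exactly when only $1\in G$ acts trivially on $X'$.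
* (M3) *Transport.* A birational map $X\dashrightarrow Y$ identifies $\mathrm{Bir}(X)$ with $\mathrm{Bir}(Y)$ and respects morphisms. If it is an isomorphism on the open set $X_1\subset X$, replace $U$ by $\{(a,x)\in U: x\in X_1,\ f_a(x)\in X_1\}$, which still surjects to $A$ since it is fiberwise an intersection of nonempty open sets.

**Definition 2 (algebraic subgroup).** An algebraic subgroup of $\mathrm{Bir}(X)$ is the image of an algebraic group $G$ under an injective homomorphism $G\to\mathrm{Bir}(X)$ that is a morphism. It is connected if $G$ is connected.

Our running example lives on $\mathbb A^2$, hence in $\mathrm{Bir}(\mathbb P^2)$. For $m\ge0$ let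
$$\mathcal T_m=\{(x,y)\mapsto(x,y+f(x)) : f\in\mathbf k[x],\ \deg f\le m\}.$$
The vector group of polynomials of degree $\le m$ acts regularly and faithfully, so by (M2) $\mathcal T_m$ is a connected algebraic subgroup of dimension $m+1$.

**Definition 3 (model).** Let $H$ be a connected algebraic subgroup of $\mathrm{Bir}(X)$. A model of $H$ is a variety $X'$ birational to $X$ on which $H$ acts regularly, inducing the given birational action.

For $f_a(x,y)=(x,y+a/x)$ one model is $\{x\ne0\}\subset\mathbb A^2$. Another is $\mathbb A^2$ with coordinates $(x,y')$, $y'=xy$, where the action reads $y'\mapsto y'+a$. Models always exist: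

* (W) (Weil 1955; Rosenlicht 1956; see Brion, *On models of algebraic group actions*, 2022.) Every connected algebraic subgroup of $\mathrm{Bir}(X)$ has a model.

A nonempty $H$-stable open subset of a model is a model, for instance its smooth locus. The action on a model is faithful on points, because $H\to\mathrm{Bir}(X)$ is injective.

The group $H$ acts on the function field $\mathbf k(X)$, and $\mathbf k(X)^H$ denotes the field of invariants. For $\mathcal T_m$ it is $\mathbf k(x)$: if $f\in \mathbf k(x)(y)$ satisfies $f(y+c)=f(y)$ for all $c\in\mathbf k$, then $f\in\mathbf k(x)$ (the argument is written out in Section 6). We shall use a classical theorem: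

* (R) (Rosenlicht.) If $H$ acts on $X'$, some dense open $H$-stable subset has a geometric quotient with function field $\mathbf k(X')^H$. In particular, if $\mathbf k(X')^H=\mathbf k$, there is a dense open orbit.

**Definition 4 (unipotent radical, reductive).** The unipotent radical $R_u(H)$ of a connected linear group $H$ is its largest closed connected normal unipotent subgroup. The group $H$ is reductive if $R_u(H)=1$.

So $\mathrm{PGL}_2$ is reductive, the group $\{y\mapsto\alpha y+\beta\}$ has unipotent radical $\{y\mapsto y+\beta\}$, and for a vector group $V$ one has $R_u(\mathrm{PGL}_2\times V)=V$. Having a nontrivial unipotent radical does not pass to overgroups: $\{y\mapsto y+\beta\}$ is unipotent, but it lies in the reductive group $\mathrm{PGL}_2$. This will matter.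

**Definition 5 (maximal).** A connected algebraic subgroup of $\mathrm{Bir}(X)$ is maximal if it is maximal, with respect to inclusion, among the connected algebraic subgroups of $\mathrm{Bir}(X)$.

For instance $\mathcal T_m$ is not maximal, because $\mathcal T_m\subsetneq\mathcal T_{m+1}$. The group $\mathrm{PGL}_2=\mathrm{Bir}(\mathbb P^1)$ is maximal in itself. For a variety $S$ we write $\mathrm{Aut}^\circ(S)$ for the neutral component of its automorphism group, and $\mathbb F_m$ for the $m$-th Hirzebruch surface. It contains two copies of $\mathbb A^1\times\mathbb P^1$, glued by $(x,y)\sim(x',y')=(1/x,\,y/x^m)$; for $m=0$ it is $\mathbb P^1\times\mathbb P^1$.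

We can now pose the question, which is taken from Pascal Fong and Sokratis Zikas, "Connected algebraic subgroups not lying in a maximal one", arXiv:2201.09682 (2022).

**Problem.** For each fixed integer $n\ge4$, determine whether every connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^n)$ is contained in a maximal one.

A complete answer covers all $n\ge4$ and all algebraically closed $\mathbf k$. If the answer depended on $n$ or on the characteristic, one would have to say how. It will turn out to be *no* in every case.

## 2. Dimensions one and two, and the chain of polynomial translations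

For $n=1$ there is nothing to do: $\mathrm{Bir}(\mathbb P^1)=\mathrm{PGL}_2$ is itself a connected algebraic group, so it contains everything and is maximal.

For $n=2$ there is a theorem of Enriques:

* (E) Each connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^2)$ is conjugate to an algebraic subgroup of $\mathrm{Aut}^\circ(S)$ with $S\simeq\mathbb P^2$ or $S\simeq\mathbb F_m$, $m\ge0$, $m\ne1$. These groups are all maximal.

For $n=3$ and $\mathbf k=\mathbb C$:

* (U) (Umemura) Over $\mathbf k=\mathbb C$ the connected algebraic subgroups of $\mathrm{Bir}(\mathbb P^3)$ have been classified, and it follows from the classification that each of them is contained in a maximal one.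

How could a group fail to lie in a maximal one? The first thing to try is an infinite chain, and $\mathcal T_0\subsetneq\mathcal T_1\subsetneq\mathcal T_2\subsetneq\cdots$ is one. So $\mathcal T_m$ can be enlarged forever. But this only shows that *some* overgroups of $\mathcal T_m$ are not maximal, and another overgroup may well be. Let us find it by hand. In the second chart of $\mathbb F_m$, the translation $y\mapsto y+f(x)$ becomes
$$y'=\frac{y}{x^m}\ \longmapsto\ y'+x'^m f(1/x'),$$
and $x'^mf(1/x')$ is a polynomial when $\deg f\le m$. So $\mathcal T_m$ acts regularly on $\mathbb F_m$, that is, $\mathcal T_m\subset\mathrm{Aut}^\circ(\mathbb F_m)$. For $m\ge2$ this group is maximal by (E). It also contains $(x,y)\mapsto(x+\beta,y)$, which in the second chart reads $(x',y')\mapsto\big(x'/(1+\beta x'),\,y'/(1+\beta x')^m\big)$ and is regular near $x'=0$. So the overgroup moves the parameter $x$; it is transitive on $\mathbb A^2$, and it has no nonconstant invariant function.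

This is the exact point at which the chain stops being useful. A group of translations $y\mapsto y+f(t)$ can be enlarged by raising the degree of $f$, *as long as $t$ is invariant*. Once an overgroup moves $t$, conjugating $y\mapsto y+f(t)$ by it leaves us no reason to be able to add translations of higher degree. The same happens in higher dimension if we just multiply by something: let $\mathrm{PGL}_2\times\mathcal T_m$ act on $(\mathbb P^1\times\mathbb P^1\setminus\Delta)\times\mathbb A^1_t\times\mathbb A^1_z$, where $\Delta$ is the diagonal. It lies in $\mathrm{PGL}_2\times\mathrm{Aut}^\circ(\mathbb F_m)$, which acts with a dense orbit.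

So we want a group $G$ such that *every* connected algebraic $H\supset G$ satisfies two conditions.

1. There is a nonconstant $H$-invariant rational function.
2. $R_u(H)\ne1$.

Theorem B below says that these two conditions suffice to enlarge $H$. Condition 1 can fail because $H$ moves $t$. Condition 2 can fail because $H$ absorbs the translations into a reductive group, as $\mathrm{PGL}_2$ absorbs $y\mapsto y+\beta$. We first set up tools for comparing subgroups, then prove Theorem B, and then construct $G$.

## 3. Comparing algebraic subgroups with each other and across models

The purpose of the first lemma is to make an inclusion of subsets of $\mathrm{Bir}(X)$ usable as an inclusion of algebraic groups. In characteristic $p$ we cannot expect the inclusion map to be a morphism, and we shall only get a homeomorphism.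

**Lemma 1.** Let $X,A$ be varieties.

(a) If $f,g\colon A\to\mathrm{Bir}(X)$ are morphisms, so is $a\mapsto f_ag_a^{-1}$.

(b) If $f$ is a morphism, $\{a:f_a=\mathrm{id}\}$ is closed.

(c) Let $\rho_i\colon G_i\to\mathrm{Bir}(X)$, $i=1,2$, be injective homomorphisms which are morphisms, with $G_i$ connected and $\rho_1(G_1)\subset\rho_2(G_2)$, and let $j=\rho_2^{-1}\rho_1\colon G_1\to G_2$. Then $j$ maps each closed connected subgroup $S\subset G_1$ homeomorphically onto a closed connected subgroup of $G_2$ of the same dimension. If $G_2$ is linear and $S$ is a torus (resp. linear unipotent), then so is $j(S)$.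

*Proof.* (a) Let $f\colon U_f\to V_f$ and $g\colon U_g\to V_g$ be the given isomorphisms. Then $f\circ g^{-1}$ restricts to an isomorphism $g(U_f\cap U_g)\to f(U_f\cap U_g)$ of open sets. Both surject to $A$: the fiber of $U_f\cap U_g$ over $a$ is an intersection of two nonempty open subsets of the irreducible variety $X$. Being nonempty and open in the irreducible $A\times X$, they are dense.

(b) Since $X$ is separated, $D=\{(a,x)\in U_f:\mathrm{pr}_Xf(a,x)=x\}$ is closed in $U_f$. We have $f_a\neq\mathrm{id}$ exactly when some point of $U_f$ over $a$ is not in $D$, so $\{a:f_a\ne\mathrm{id}\}=\mathrm{pr}_A(U_f\setminus D)$. This is open because $\mathrm{pr}_A\colon A\times X\to A$ is open.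

(c) The group $S$ is an irreducible variety, and so is $S\times G_2$. By (M1), $(s,h)\mapsto\rho_1(s)$ and $(s,h)\mapsto\rho_2(h)$ are morphisms from $S\times G_2$ to $\mathrm{Bir}(X)$. By (a) and (b),
$$\Gamma_S=\{(s,h)\in S\times G_2:\rho_1(s)=\rho_2(h)\}$$
is closed. It is a subgroup, and it is the graph of $j|_S$. The projection $\Gamma_S\to S$ is a bijective homomorphism of algebraic groups. Surjective homomorphisms of algebraic groups are open, so it is a homeomorphism, and $\Gamma_S$ is connected of dimension $\dim S$. The projection $\Gamma_S\to G_2$ is a homomorphism, and it is injective because $\rho_1$ is. Its image $j(S)$ is therefore closed, and by the same openness $\Gamma_S\to j(S)$ is a homeomorphism. This proves the first claim.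

Now let $G_2$ be linear. If $S$ is a torus, $\Gamma_S\subset S\times G_2$ is linear. A unipotent element of $\Gamma_S$ maps to a unipotent element of $S$, which is $1$, so it is trivial by injectivity. Thus all elements of $\Gamma_S$ are semisimple; as $\Gamma_S$ is connected and commutative (it is isomorphic to $S$ as an abstract group), it is a torus. So is its image $j(S)$. If $S$ is unipotent, a semisimple element of $\Gamma_S$ maps to a semisimple element of $S$, that is to $1$, so it is trivial. Hence $\Gamma_S$ and $j(S)$ are unipotent. $\square$

In the situation of (c) we write $S'=j(S)$. It acts by the same birational maps as $S$.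

The second lemma lets us pass between two varieties on which a group acts by the same birational maps. The group is treated as an abstract group, so the failure of $j$ to be a morphism does no harm.

**Lemma 2.** Let an abstract group $S$ act by automorphisms on varieties $X_1,X_2$, and let $\psi\colon X_1\dashrightarrow X_2$ be birational and $S$-equivariant. Then there are nonempty $S$-stable open sets $\Omega\subset X_1$, $\Omega'\subset X_2$ such that $\psi$ induces an $S$-equivariant isomorphism $\Omega\to\Omega'$.

*Proof.* Let $\psi\colon A\to A'$ be an isomorphism of nonempty open sets. For $s\in S$, the rational map $\psi=s\psi s^{-1}$ induces an isomorphism $sA\to sA'$. So $\psi$ is regular on $\Omega=\bigcup_ssA$ with values in $\Omega'=\bigcup_ssA'$, and $\psi^{-1}$ is regular on $\Omega'$ with values in $\Omega$. The identities $\psi^{-1}\psi=\mathrm{id}$, $\psi\psi^{-1}=\mathrm{id}$ and $s\psi=\psi s$ hold on dense open sets, hence everywhere, because varieties are separated. $\square$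

The third lemma says that only linear groups occur for us, and records the rigidity of curves of genus $\geq 1$ on which the whole construction rests. We recall the result it uses. The Albanese variety $\mathrm{Alb}(Y)$ of a nonsingular variety $Y$ is the target of the universal morphism from $Y$ to an abelian variety; for a smooth projective curve it is the Jacobian. The scheme-theoretic kernel of an action may be bigger than the kernel on points: $\mathbb G_m$ acting on $\mathbb A^1$ by $\lambda\cdot x=\lambda^px$ in characteristic $p$ has trivial kernel on points, and scheme-theoretic kernel $\mu_p$.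

* (NM) (Nishi–Matsumura; Matsumura 1963; see Brion, *Some basic results on actions of nonaffine algebraic groups*, 2010.) Let a connected algebraic group $H$ act on a nonsingular variety $Y$ with trivial scheme-theoretic kernel. Then $H$ acts on $\mathrm{Alb}(Y)$ by translations, compatibly with its action on $Y$, and the kernel of the resulting homomorphism $H\to\mathrm{Alb}(Y)$ is affine.

**Lemma 3.** (a) A rational map from $\mathbb A^N$ to a smooth projective curve $C$ of genus $\ge1$ is constant.

(b) If $X$ is rational, every connected algebraic subgroup $H$ of $\mathrm{Bir}(X)$ is linear.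

*Proof.* (a) If two points of the domain of definition have different images, restricting to the line through them gives a nonconstant rational map $\mathbb P^1\dashrightarrow C$, so $\mathbf k(C)$ embeds into $\mathbf k(s)$. By Lüroth's theorem, which is valid for all intermediate fields, also inseparable ones, $\mathbf k(C)$ is purely transcendental. So $C\simeq\mathbb P^1$, a contradiction.

(b) Let $Y$ be a smooth model of $H$ and $I$ the scheme-theoretic kernel of the action. Since $H$ acts faithfully on points, $I$ has only one $\mathbf k$-point, so it is a finite infinitesimal normal subgroup scheme. The group $H/I$ is smooth and connected and acts on $Y$ with trivial scheme-theoretic kernel. An abelian variety contains no rational curve; so, restricting to lines as in (a), rational maps from $\mathbb A^N$ to it are constant. As $Y$ is rational, every morphism from $Y$ to an abelian variety is constant, so $\mathrm{Alb}(Y)=0$. By (NM), $H/I$ is affine. The morphism $H\to H/I$ is finite, so $H$ is affine. $\square$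

## 4. Substituting an invariant function into a unipotent normal subgroup

We now turn the chain $\mathcal T_m\subset\mathcal T_{m+1}\subset\cdots$ into a general statement.

**Theorem B.** Let $X$ be any variety and $H\subset\mathrm{Bir}(X)$ a connected linear algebraic subgroup with $\mathbf k(X)^H\ne\mathbf k$ and $R_u(H)\ne1$. Then $H$ is contained in connected linear algebraic subgroups of $\mathrm{Bir}(X)$ of arbitrarily large dimension; in particular it is not maximal. Hence a maximal connected algebraic subgroup that is linear either has a dense open orbit (on a regular model) or is reductive.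

The example to keep in mind is $H=\{(x,y)\mapsto(x,\alpha y+\beta)\}$ on $\mathbb A^2$, with $t=x$. The unipotent radical is $a(y_0)\colon y\mapsto y+y_0$, and conjugation by $h=(\alpha,\beta)$ multiplies $y_0$ by $\alpha$. Replacing the number $y_0$ by a polynomial $P(t)$ of degree $\le D$ gives the larger group $\{y\mapsto\alpha y+P(x)\}$. The proof does exactly this. The one complication is that in characteristic $p$ conjugation may act on a vector group by nonlinear additive maps. For instance, conjugate the action of $\mathrm{diag}(s^k,s^l)$ on $\mathbb G_a^2$ by the automorphism $(y_1,y_2)\mapsto(y_1,y_2+y_1^p)$: the result is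
$$(y_1,y_2)\mapsto\big(s^ky_1,\ s^ly_2+(s^{pk}-s^l)y_1^p\big),$$
which raises the degree of polynomials substituted for $y_1,y_2$. So the space of polynomials of degree $\le D$ need not be stable, and we shall have to enlarge it.

*Proof of Theorem B.*

**Step 1: a model on which an invariant is a morphism.** Choose $t\in\mathbf k(X)^H\setminus\mathbf k$ and a model of $H$. As $t$ is invariant, its domain of definition is $H$-stable. Replacing the model by this domain, we get a model $X'$ and a nonconstant $H$-invariant morphism $t\colon X'\to\mathbb A^1$.

**Step 2: a normal vector group $A$ in $H$.** Let $U=R_u(H)\ne1$. The last nontrivial term of its descending central series is a closed connected commutative unipotent subgroup; it is characteristic in $U$, hence normal in $H$. In characteristic $p$ it is killed by a power of $p$, and we replace it by its last nontrivial image under multiplication by $p^i$, $i\ge0$, which is again closed, connected and normal in $H$. The result is a nontrivial closed connected commutative unipotent subgroup $A\subset U$, normal in $H$, and killed by $p$ if $\mathrm{char}\,\mathbf k=p>0$. So there is an isomorphism $a\colon\mathbb G_a^m\to A$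 with $m\ge1$ (Springer, Thm 3.4.7).

Write $h\,a(y)\,h^{-1}=a(c_h(y))$. The map $(h,y)\mapsto c_h(y)$ is a morphism $H\times\mathbb A^m\to\mathbb A^m$, so it is given by polynomials in $y$ with coefficients in $\mathbf k[H]$, of degree $\le\delta$ in $y$ for some $\delta\ge1$. Each $c_h$ is additive, and $c_{hh'}=c_hc_{h'}$. Since $\mathbf k$ is infinite, these are identities of polynomials, so we may substitute polynomials in $t$ for $y$. This gives an action of $H$ on the group $\mathbf k[t]^m$ by automorphisms $P\mapsto c_h(P)$, with
$$c_h(P)(s)=c_h(P(s))\qquad(s\in\mathbf k). \tag{1}$$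

**Step 3: an $H$-stable finite-dimensional group $B$ of polynomials.** Fix $D\ge1$ and put $\mathbf k[t]_{\le D}=\{f:\deg f\le D\}$. The map $(h,P)\mapsto c_h(P)$ is a morphism $H\times\mathbf k[t]^m_{\le D}\to\mathbf k[t]^m_{\le\delta D}$. Its source is irreducible and its image contains $0$, so its image generates a closed connected subgroup $B$ of the vector group $\mathbf k[t]^m_{\le\delta D}$ (Borel, 2.2). Taking $h=1$ we see $B\supset\mathbf k[t]^m_{\le D}$. The generating set is $H$-stable since $c_h(c_{h'}(P))=c_{hh'}(P)$, and each $c_h$ is additive, so $B$ is $H$-stable. The map $H\times B\to B$ is a morphism, being a restriction of the polynomial map $H\times\mathbf k[t]^m_{\le\delta D}\to\mathbf k[t]^m_{\le\delta^2D}$. So $B\rtimes H$, with product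
$$(P,h)(P',h')=(P+c_h(P'),hh'),$$
is a connected linear algebraic group.

**Step 4: the action of $B\rtimes H$ on $X'$.** Define
$$(P,h)\cdot x=a\big(P(t(x))\big)\cdot hx .$$
This is a morphism $(B\rtimes H)\times X'\to X'$. Put $y=(P',h')x$. Since $t$ is $H$-invariant and $A\subset H$, we have $t(y)=t(x)$. Therefore
$$(P,h)\,y=a(P(t(x)))\,h\,a(P'(t(x)))\,h'x=a(P(t(x)))\,a\big(c_h(P'(t(x)))\big)\,hh'x,$$
which by (1) equals $(P+c_h(P'),hh')x$. So we have an action, and $(0,h)$ acts as $h$. The invariance of $t$ was used in an essential way: it allowed us to evaluate $P$ and $P'$ at the same number.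

**Step 5: dividing by the kernel.** Let $M$ be the kernel of the action on points, a closed reduced normal subgroup, and $H'=(B\rtimes H)/M$. We check that the action descends to a regular action of $H'$ on $X'$. The map $(B\rtimes H)\times X'\to H'\times X'$ is a base change of $B\rtimes H\to H'$, so it is an $M$-torsor, in particular faithfully flat of finite type. Hence a morphism from $(B\rtimes H)\times X'$ descends if its two pull-backs to $M\times(B\rtimes H)\times X'$ agree. This product is reduced, so agreement can be checked on points, where it holds by definition of $M$. The resulting map is an action (check on points), and it is faithful on points. By (M2), $H'$ is a connected linear algebraic subgroup of $\mathrm{Bir}(X)$. It contains $H$, as the elements $(0,h)$ show.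

**Step 6: $\dim H'\ge D+1$.** Let $A_1=a(\mathbb G_a\times0)$. It acts nontrivially on $X'$, so $X'^{A_1}$ is a proper closed subset. For $x\notin X'^{A_1}$ the stabilizer of $x$ in $A_1\simeq\mathbb G_a$ is a proper closed subgroup, hence finite. The function $t$ is nonconstant on the dense open set $X'\setminus X'^{A_1}$, so it takes infinitely many values there; choose points $x_0,\dots,x_D$ in this set with pairwise distinct $c_i=t(x_i)$. If $f\in\mathbf k[t]_{\le D}$ and $(f,0,\dots,0)\in B$ acts trivially on $X'$, then $f(c_i)$ lies in the finite stabilizer of $x_i$ for all $i$. Since $f$ is determined by $f(c_0),\dots,f(c_D)$, there are only finitely many such $f$. So the $(D+1)$-dimensional group of all $(f,0,\dots,0)$, $\deg f\le D$, meets $M$ in a finite group, and $\dim H'\ge D+1$.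

**Step 7: conclusion.** As $D$ is arbitrary, the first claim follows. If $D\ge\dim H$, then $H'\ne H$: equality as subsets of $\mathrm{Bir}(X)$ would give $\dim H'=\dim H$ by Lemma 1(c). So $H$ is not maximal. For the last statement, let $H$ be linear and maximal. If $\mathbf k(X)^H\ne\mathbf k$, then $R_u(H)=1$ by what was just proved; if $\mathbf k(X)^H=\mathbf k$, there is a dense open orbit by (R). $\square$

## 5. A rational variety whose torus-fixed locus contains a curve of positive genus

We need a group all of whose connected algebraic overgroups $H$ leave some function $t$ invariant. By Lemma 3(b) such an $H$ is linear, and a linear group cannot move points along a curve $\Gamma$ of genus $\ge1$. So we would like $t$ to come from a curve $\Gamma$ that the overgroup can see. A product with $\Gamma$ does not work: it has a dominant map to $\Gamma$, so by Lemma 3(a) it is not rational. The way out is to put $\Gamma$ not in the base but in a *fixed locus*. The group $\mathrm{PGL}_2$ acts transitively on ordered pairs $(u,v)$ of distinct points of $\mathbb P^1$, and its diagonal torus fixes exactly two pairs, $(0,\infty)$ and $(\infty,0)$. If we let the pairs vary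 over a line with coordinate $t$, twisted so that the two fixed pairs are interchanged as on a double cover $\Gamma\to\mathbb P^1$, the fixed locus becomes $\Gamma$, while the total space has a chance to be rational. Here is the construction.

**Construction.** Let $n\ge4$ and $r=n-3\ge1$. Let $\Gamma$ be a smooth projective curve of genus $\ge1$ with an involution $\iota\ne\mathrm{id}$ such that $\mathbf k(\Gamma)^\iota=\mathbf k(t)$ is rational. Such pairs exist in every characteristic: take an elliptic curve, $\iota=-1$, and $t$ the Weierstrass coordinate $x$. Put $\Gamma_0=\Gamma\setminus t^{-1}(\infty)$, let $\Delta\subset\mathbb P^1\times\mathbb P^1$ be the diagonal, and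
$$W_0=(\mathbb P^1\times\mathbb P^1\setminus\Delta)\times\Gamma_0\times\mathbb A^r,\qquad\tau(u,v,e,z)=(v,u,\iota e,z),\qquad q\colon W_0\to X_0=W_0/\tau .$$

The involution $\tau$ has no fixed point because $u\ne v$, and $W_0$ is affine and smooth. So $X_0$ is a smooth affine variety of dimension $n$, and $q$ is finite étale of degree $2$. As $\tau$ does nothing to $z$, we have
$$X_0=Y_0\times\mathbb A^r,\qquad Y_0=\big((\mathbb P^1\times\mathbb P^1\setminus\Delta)\times\Gamma_0\big)/\tau ,$$
and we write $[u,v,e]=[v,u,\iota e]$ for the points of $Y_0$, so that $q(u,v,e,z)=([u,v,e],z)$. Since $t\circ\iota=t$, the function $t$ is regular on $X_0$.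

Let $L=\mathrm{PGL}_2$, and let $V$ be a finite-dimensional $\mathbf k$-vector space with $\mathbf k^r\subset V\subset\mathbf k[t]^r$, where $\mathbf k^r$ means the constants. The group $G_V=L\times V$ acts on $W_0$ by
$$(l,f)\cdot(u,v,e,z)=\big(lu,lv,e,z+f(t(e))\big).$$
This commutes with $\tau$, so $G_V$ acts on $X_0$.

**The action is faithful.** Suppose $(l,f)$ acts trivially on $X_0$. If $w=(u,v,e,z)$ and $e\ne\iota e$, then $(l,f)w\in\{w,\tau w\}$ has third coordinate $e$, so $(l,f)w=w$. Hence $l$ fixes all $u$, so $l=1$, and $f(t(e))=0$ for all but finitely many $e$, so $f=0$.

**The variety $X_0$ is rational.** Let $K=\mathbf k(t)$, $K'=\mathbf k(\Gamma)$, $\theta\in K'\setminus K$, and $\theta'=\iota^*\theta\ne\theta$. Put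
$$b=\frac{u-v}{\theta-\theta'},\qquad a=u-b\theta=v-b\theta' .$$
The two expressions for $a$ agree by the definition of $b$. Since $\tau$ interchanges $u,v$ and interchanges $\theta,\theta'$, both $a$ and $b$ are $\tau$-invariant. As $u=a+b\theta$ and $v=a+b\theta'$, we have $\mathbf k(W_0)=K'(u,v,z)=K'(a,b,z)$. On this field $\tau$ fixes $a,b,z$ and acts on $K'$ by $\iota$. The field $K(a,b,z)$ consists of invariants and has index $2$ in $K'(a,b,z)$, so it is the whole invariant field:
$$\mathbf k(X_0)=K(a,b,z)=\mathbf k(t,a,b,z_1,\dots,z_r).$$

So by (M2) and (M3), $G_V$ is a connected algebraic subgroup of $\mathrm{Bir}(X_0)\simeq\mathrm{Bir}(\mathbb P^n)$, of dimension $3+\dim V$.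

To see an instance in coordinates, let $\mathrm{char}\,\mathbf k\ne2$, $n=4$, and let $\Gamma$ be the elliptic curve $\theta^2=p(t)$ with $p=t^3-t$ and $\iota\colon\theta\mapsto-\theta$. Then $u=a+b\theta$, $v=a-b\theta$, and with $V=\langle1,t\rangle$ the group $G_V\subset\mathrm{Bir}(\mathbb P^4)$ is generated by the following transformations of $(t,a,b,z)$, where unnamed coordinates are fixed:
$$a\mapsto a+s,\qquad(a,b)\mapsto(\lambda a,\lambda b),\qquad(a,b)\mapsto\frac{(-a,\;b)}{a^2-p(t)b^2},\qquad z\mapsto z+\alpha+\beta t .$$
The first three come from $u\mapsto u+s$, $u\mapsto\lambda u$ and $u\mapsto-1/u$, which generate $\mathrm{PGL}_2$; for the third, $-1/(a+b\theta)=(-a+b\theta)/(a^2-pb^2)$.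

**Fixed points.** Let $T\subset L$ be the diagonal torus, with fixed points $0,\infty\in\mathbb P^1$, and $Z=X_0^T$. For $w=(u,v,e,z)$ we have $q(w)\in Z$ iff $Tw\subset\{w,\tau w\}$, iff $Tw=w$ (as $T$ is connected), iff $\{u,v\}=\{0,\infty\}$. With $F=\{(0,\infty)\}\times\Gamma_0\times\mathbb A^r$ this says $q^{-1}(Z)=F\sqcup\tau F$, a disjoint union of closed sets. The scheme $q^{-1}(Z)$ is étale over the reduced $Z$, so it is reduced, and its open and closed part $F$ is finite étale over $Z$. The map $F\to Z$ is bijective on points, so it has degree $1$ and is an isomorphism:
$$Z\simeq\Gamma_0\times\mathbb A^r,\qquad([0,\infty,e],z)\leftrightarrow(e,z). \tag{2}$$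
In particular $Z$ is irreducible. Since $L$ is transitive on ordered pairs of distinct points of $\mathbb P^1$,
$$\text{every }L\text{-orbit in }X_0\text{ meets }Z. \tag{3}$$

We can now state the main result.

**Theorem A.** Let $n\ge4$ and $\mathbf k^r\subsetneq V\subset\mathbf k[t]^r$, $\dim V<\infty$. Then no connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^n)$ containing $G_V$ is maximal. In particular $G_V$ is not contained in a maximal one.

The smallest case is $\dim V=r+1$, where $\dim G_V=n+1$. The theorem answers the Problem negatively for every $n\ge4$ and every algebraically closed $\mathbf k$, so the answer depends neither on $n\ge4$ nor on the characteristic. The next two sections verify conditions 1 and 2 of Section 2.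

## 6. Every overgroup of $G_V$ leaves $t$ invariant

If $H$ had a dense orbit $O$, the $T$-fixed locus of $O$ would be composed of orbits of linear groups. The following lemma makes this precise.

**Lemma 4.** Let $H$ be a connected linear algebraic group acting transitively on a variety $O$, and $T\subset H$ a torus. Then $O^T$ is a finite union of orbits of the connected group $C_H(T)$.

For example, if $H=\mathrm{PGL}_2$, $O=\mathbb P^1\times\mathbb P^1\setminus\Delta$ and $T$ is the diagonal torus, then $O^T=\{(0,\infty),(\infty,0)\}$ is two orbits of $C_H(T)=T$.

*Proof.* Centralizers of tori in connected linear groups are connected. We may assume that there is $x\in O^T$. Then $T\subset(H_x)^\circ$; let $T_x\supset T$ be a maximal torus of $(H_x)^\circ$ and $T_m\supset T_x$ a maximal torus of $H$.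

Let $y=hx\in O^T$. Then $h^{-1}Th$ fixes $x$ and is connected, so $h^{-1}Th\subset(H_x)^\circ$. This torus is conjugate in $(H_x)^\circ$ to a subgroup of $T_x$. So, replacing $h$ by $hs$ with suitable $s\in(H_x)^\circ$, which does not change $y$, we may assume $h^{-1}Th\subset T_x\subset T_m$. Now $T_m$ and $hT_mh^{-1}$ both contain $T$ and are commutative, so they are maximal tori of $C_H(T)$. Hence $chT_mh^{-1}c^{-1}=T_m$ for some $c\in C_H(T)$. Thus $w:=ch\in N_H(T_m)$ and $y=c^{-1}wx$.

Let $w_1,\dots,w_s$ represent the finite set $C_H(T_m)\backslash N_H(T_m)$, and write $w=dw_i$ with $d\in C_H(T_m)\subset C_H(T)$. Then $y=c^{-1}dw_ix\in C_H(T)w_ix$. So $O^T$ is contained in a finite union of $C_H(T)$-orbits. As it is $C_H(T)$-stable, it is a union of some of them. $\square$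

**Proposition 5.** Let $\mathbf k^r\subset V\subset\mathbf k[t]^r$ be finite-dimensional and let $H\supset G_V$ be a connected algebraic subgroup of $\mathrm{Bir}(X_0)$. Then $H$ is linear and $\mathbf k(X_0)^H=\mathbf k(t)$.

*Proof.* $H$ is linear by Lemma 3(b). Let $X'$ be a model of $H$.

**Step 1: $H$ has a nonconstant invariant.** Suppose $\mathbf k(X_0)^H=\mathbf k$. By (R), $H$ has a dense open orbit $O\subset X'$. Let $L',T'\subset H$ be the images of $L,T$ as in Lemma 1(c); $T'$ is a torus. The orbit $O$ is a variety, birational to $X_0$ and stable under $L'$. Lemma 2 with $X_1=X_0$, $X_2=O$ and $S=L$, acting on $O$ through $L'$, gives $L$-stable nonempty open sets $\Omega\subset X_0$, $\Omega'\subset O$ and an equivariant isomorphism $\psi\colon\Omega\to\Omega'$.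

By (3), $Z\cap\Omega\ne\emptyset$. It is open in the irreducible $Z$, so it is irreducible. By equivariance $\psi(Z\cap\Omega)=O^{T'}\cap\Omega'$, which is open in $O^{T'}$. By Lemma 4, $O^{T'}$ is a finite union of orbits of $C=C_H(T')$. So there is an orbit $Cx\subset O^{T'}$ whose intersection with the irreducible set $\psi(Z\cap\Omega)$ is dense in it. On the nonempty open set $C_1=\{c\in C:cx\in\Omega'\}$ consider
$$C_1\xrightarrow{\;c\mapsto cx\;}\psi(Z\cap\Omega)\xrightarrow{\;\psi^{-1}\;}Z\cap\Omega\subset\Gamma_0\times\mathbb A^r\longrightarrow\Gamma_0 .$$
The first map has dense image, and $Z\cap\Omega$ is dense in $Z\simeq\Gamma_0\times\mathbb A^r$, so the composition is dominant. The connected linear group $C$ is unirational (Borel, 18.2). So there is a dominant rational map $\mathbb A^N\dashrightarrow\Gamma$, which contradicts Lemma 3(a).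

**Step 2: $\mathbf k(X_0)^{G_V}=\mathbf k(t)$.** The domain of definition of an $L$-invariant rational function on $W_0$ is $L$-stable, and every $L$-orbit in $W_0$ meets $F$. So such a function is determined by its restriction to $F$, which lies in $\mathbf k(F)=K'(z_1,\dots,z_r)$. Since the elements of $K'(z_1,\dots,z_r)\subset\mathbf k(W_0)$ are $L$-invariant, $\mathbf k(W_0)^L=K'(z_1,\dots,z_r)$.

Let $f\in K'(z)$ be invariant under $z\mapsto z+c$ for all $c\in\mathbf k^r$. Write $f(z+y)-f(z)$ as a quotient with denominator $d(z+y)d(z)$, where $d\in K'[z]$ is a denominator of $f$. Its numerator is a polynomial in $y$ over $K'(z)$ that vanishes for all $y\in\mathbf k^r$, and $\mathbf k$ is infinite, so it is zero. Hence $f(z+y)=f(z)$ in $K'(z,y)$. Substituting $y=y'-z$ gives $f(y')=f(z)$ with independent variables $y',z$, so $f\in K'$. Conversely, elements of $K'$ are invariant under $V$. Since $V\supset\mathbf k^r$, we get $\mathbf k(W_0)^{G_V}=K'$, and taking $\tau$-invariants $\mathbf k(X_0)^{G_V}=K'^\iota=\mathbf k(t)$.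

**Step 3: $t$ itself is $H$-invariant.** By Steps 1 and 2, $\mathbf k\subsetneq\mathbf k(X_0)^H\subset\mathbf k(X_0)^{G_V}=\mathbf k(t)$. So $t$ is algebraic over $\mathbf k(X_0)^H$. The group $H$ permutes the roots in $\mathbf k(X_0)$ of the minimal polynomial of $t$, so the $H$-orbit of $t$ is finite, and the stabilizer of $t$ has finite index in $H$. It is also closed: if $D\subset X'$ is the domain of definition of $t$, its complement is the projection to $H$ of the open set $\{(h,x):x,hx\in D,\ t(hx)\ne t(x)\}\subset H\times X'$, and this projection is an open map. As $H$ is connected, the stabilizer is $H$. So $t\in\mathbf k(X_0)^H$, and $\mathbf k(X_0)^H=\mathbf k(t)$. $\square$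

## 7. A nonconstant translation keeps overgroups from being reductive

For $V=\mathbf k^r$ the second condition really can fail: the translations $\mathbf k^r$ of $\mathbb A^r$ lie in $\mathrm{PGL}_{r+1}$ acting on $\mathbb P^r$, so $G_{\mathbf k^r}$ lies in the reductive group $\mathrm{PGL}_2\times\mathrm{PGL}_{r+1}$. If $V$ contains more than constants, then over each value $c$ of $t$ some nonzero $f\in V$ vanishes, so that translations degenerate on the fiber over $c$, and differently for different $c$. A reductive group has too few connected semisimple normal subgroups for this.

**Proposition 6.** If $\mathbf k^r\subsetneq V\subset\mathbf k[t]^r$, $\dim V<\infty$, and $H\supset G_V$ is a connected algebraic subgroup of $\mathrm{Bir}(X_0)$, then $R_u(H)\ne1$.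

*Proof.* By Proposition 5, $H$ is linear and $t$ is $H$-invariant. Suppose $H$ is reductive.

**Step 1: comparing the fibers of $t$.** As in Step 1 of the proof of Theorem B there is a model $X'$ on which $t\colon X'\to\mathbb A^1$ is a nonconstant $H$-invariant morphism. Lemma 2 with $S=G_V$ gives $G_V$-stable open sets $\Omega\subset X_0$, $\Omega'\subset X'$ and an equivariant isomorphism $\Omega\simeq\Omega'$ compatible with $t$. Let $X'_c=t^{-1}(c)$. All its components have dimension $n-1$ by Krull's theorem. The irreducible components of $X'\setminus\Omega'$ have dimension $\le n-1$. Those on which $t$ is nonconstant meet each fiber in dimension $\le n-2$; each of the others lies in a single fiber. Hence for all but finitely many $c\in\mathbf k$, the fiber $X'_c$ is nonempty and $\Omega'\cap X'_c$ is dense in $X'_c$.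

**Step 2: elements acting trivially on one fiber.** For such $c$ let $S_c=\{f\in V:f(c)=0\}$. It is the kernel of the evaluation map $V\to\mathbf k^r$, so it is a vector group of dimension $\ge\dim V-r\ge1$. It acts trivially on $\Omega\cap t^{-1}(c)$. So its image $S_c'\subset H$, which by Lemma 1(c) is closed, connected, unipotent and of positive dimension, acts trivially on $\Omega'\cap X'_c$, hence on its closure $X'_c$. Thus $S'_c$ lies in
$$N_c=\{h\in H:h\text{ acts trivially on }X'_c\}.$$
This is a closed subgroup, and it is normal because $X'_c$ is $H$-stable.

**Step 3: a simple factor that acts trivially on infinitely many fibers.** The group $N_c^\circ$ is normal in $H$. Its unipotent radical is characteristic in it, so it is a connected normal unipotent subgroup of $H$ and is trivial. So $N_c^\circ$ is reductive. As it contains $S_c'$, it is not a torus. So its derived group is a nontrivial connected semisimple group, normal in $H$ and contained in $(H,H)$. The group $(H,H)$ is semisimple; it has finitely many minimal nontrivial connected normal subgroups $H_1,\dots,H_s$, and every nontrivial connected normal subgroup contains one of them. So each $N_c$ contains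 some $H_i$, and some fixed $H_i$ lies in $N_c$ for infinitely many $c$.

**Step 4: contradiction.** The closed set $X'^{H_i}$ contains infinitely many of the pairwise disjoint nonempty fibers $X'_c$, which have pure dimension $n-1$. A proper closed subset of $X'$ contains only finitely many irreducible closed subsets of dimension $n-1$, so $X'^{H_i}=X'$. As $H_i\ne1$, this contradicts faithfulness. $\square$

*Proof of Theorem A.* Let $H$ be a connected algebraic subgroup of $\mathrm{Bir}(X_0)\simeq\mathrm{Bir}(\mathbb P^n)$ containing $G_V$. By Proposition 5, $H$ is linear and $\mathbf k(X_0)^H=\mathbf k(t)\ne\mathbf k$. By Proposition 6, $R_u(H)\ne1$. By Theorem B, $H$ is not maximal. $\square$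

Together with $\mathrm{Bir}(\mathbb P^1)=\mathrm{PGL}_2$, (E) and (U), this shows that over $\mathbb C$ every connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^n)$ is contained in a maximal one if and only if $n\le3$.

## 8. The curve $\Gamma$ as an invariant of the conjugacy class

The rest of the lecture is a complement, not needed for the Problem: the condition $V\neq\mathbf k^r$ is sharp, and there are many classes of examples.

**Theorem C.** Let $n\ge4$ and $r=n-3$.

(i) For $\mathbf k^r\subset V\subset\mathbf k[t]^r$ finite-dimensional, $G_V$ is contained in a maximal connected algebraic subgroup if and only if $V=\mathbf k^r$.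

(ii) If $G_V$ (built from $\Gamma$) and $G_{V_1}$ (built from $\Gamma_1$) are conjugate in $\mathrm{Bir}(\mathbb P^n)$, then $\Gamma\simeq\Gamma_1$. Hence, for each $n\ge4$, there are at least $|\mathbf k|$ conjugacy classes of connected algebraic subgroups contained in no maximal one.

*Proof of (ii).* Let $\psi\colon X_0\dashrightarrow X_0^{(1)}$ be birational with $\psi G_V\psi^{-1}=G_{V_1}$, where $X_0^{(1)}$ is built from $\Gamma_1$. We recover $\Gamma$ from the fixed locus (2).

**Step 1: matching the tori.** By (M3), $g\mapsto\psi g\psi^{-1}$ is a morphism from $G_V$ to $\mathrm{Bir}(X_0^{(1)})$, so Lemma 1(c) applies to the induced bijective homomorphism $j\colon G_V\to G_{V_1}$. As $\mathrm{PGL}_2$ is perfect and $V$, $V_1$ are commutative, $L$ is the commutator subgroup of both groups, so $j(L)=L$. By Lemma 1(c), $j(T)$ is a one-dimensional torus of $L$. All these are conjugate in $L$, so after composing $\psi$ with an element of $L$ we may assume $j(T)=T$.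

**Step 2: matching the fixed loci.** By Lemma 2, with $S=G_V$ acting on $X_0^{(1)}$ through $j$, $\psi$ restricts to an equivariant isomorphism $\Omega\simeq\Omega_1$ of nonempty stable open sets, hence to $Z\cap\Omega\simeq Z_1\cap\Omega_1$, where $Z_1=(X_0^{(1)})^T$. These sets are nonempty by (3), so by (2) $\Gamma\times\mathbb A^r$ and $\Gamma_1\times\mathbb A^r$ are birational.

**Step 3: canceling $\mathbb A^r$.** Consider the induced rational map $\Gamma\times\mathbb A^r\dashrightarrow\Gamma_1$. For general $e\in\Gamma$, its restriction to $\{e\}\times\mathbb A^r$ is constant by Lemma 3(a). So the map factors through $\Gamma$, i.e. $\mathbf k(\Gamma_1)\subset\mathbf k(\Gamma)$ inside $\mathbf k(\Gamma)(z)$. By symmetry $\mathbf k(\Gamma)\subset\mathbf k(\Gamma_1)$. So equality holds, and $\Gamma\simeq\Gamma_1$.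

**Step 4: counting.** Elliptic curves are classified by their $j$-invariant, which takes all values in $\mathbf k$. For each of them take some $V\supsetneq\mathbf k^r$; by Theorem A the group $G_V$ lies in no maximal one, and for different $j$-invariants these groups are not conjugate. $\square$

## 9. Constant translations: overgroups of $\mathrm{PGL}_2\times\mathrm{PGL}_{r+1}$ are reductive

We prove Theorem C(i). If $V\ne\mathbf k^r$, Theorem A applies. Let $V=\mathbf k^r$. The group
$$J=\mathrm{PGL}_2\times\mathrm{PGL}_{r+1}\quad\text{acts on}\quad\bar X_0=Y_0\times\mathbb P^r\supset X_0=Y_0\times\mathbb A^r$$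
factor by factor. Both factors act faithfully (for $L$ on $Y_0$ as in Section 5). So $J$ is a connected algebraic subgroup of $\mathrm{Bir}(X_0)$, and it contains $G_{\mathbf k^r}$, because translations of $\mathbb A^r$ are projective transformations. We shall find a maximal group above $J$.

**Claim.** Every connected algebraic subgroup $H\supset J$ of $\mathrm{Bir}(X_0)$ is reductive.

**The claim implies (i).** First, a torus $D_0$ acting faithfully on an $n$-dimensional variety has dimension $\le n$. Indeed, by Sumihiro's theorem there is a $D_0$-stable affine open subset of the smooth locus. The weights of regular functions on it span a group of rank $\dim D_0$; otherwise a positive-dimensional subgroup of $D_0$ would act trivially. Weight vectors with linearly independent weights are algebraically independent, since distinct monomials in them have distinct weights. So $\dim D_0\le n$.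

Hence every connected algebraic $H\supset J$ is reductive of rank $\le n$. The dimension of a reductive group is its rank plus the number of its roots, so $\dim H$ is bounded in terms of $n$. Choose $H\supset J$ of maximal dimension. If $H\subset H'$ with $H'$ connected algebraic, then $\dim H'\le\dim H$, and by Lemma 1(c) $H$ is closed in $H'$, of the same dimension. As $H'$ is irreducible, $H=H'$. So $H$ is maximal, and it contains $G_{\mathbf k^r}$.

*Proof of the claim.* Suppose $H\supset J$ and $U=R_u(H)\ne1$. (By Proposition 5 for $V=\mathbf k^r$, $H$ is linear and $t$ is $H$-invariant.) The plan is to look at a $J$-orbit in a fiber of $t$ and at the subgroup of $J$ that moves a point within its $U$-orbit. There will be few possibilities for this subgroup, and the last one to be excluded would single out one of the two $T$-fixed points in each fiber, which the irreducibility of $\Gamma$ forbids.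

**Step 1: a model on which $U$ has no fixed point.** Choose a model $X'$ with $t\colon X'\to\mathbb A^1$ a nonconstant invariant morphism. The closed set $X'^U$ is $H$-stable, since $U$ is normal, and proper, since $U\ne1$ acts faithfully. Removing it, we may assume that $U$ has no fixed point on $X'$. By Lemma 2 with $S=J$ there is a $J$-equivariant isomorphism $\psi\colon\Omega\to\Omega'$ of nonempty $J$-stable open subsets of $\bar X_0$ and $X'$, compatible with $t$. Let $J',L',T'$ be the images of $J,L,T$ in $H$; for $g\in J$ and $y\in X'$ we write $gy$ for the action through $J'$. We use the homeomorphism $J\to J'$ of Lemma 1(c) to identify closed subgroups.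

**Step 2: a point in each general fiber.** If $c=t(e)$ with $e\ne\iota e$, every point of the fiber of $\bar X_0$ over $c$ can be written $([u,v,e],z)$, so the fiber is a single $J$-orbit, and it is contained in $\Omega$ as soon as it meets $\Omega$. Fix $z_0\in\mathbb P^r$ with stabilizer $P\subset\mathrm{PGL}_{r+1}$. The set
$$\Gamma_1=\{e\in\Gamma_0:e\ne\iota e,\ ([0,\infty,e],z_0)\in\Omega\}$$
is open in $\Gamma_0$, and it is nonempty since $\Omega$ meets fibers over infinitely many $c$. So it is cofinite in $\Gamma_0$. It is $\iota$-stable because $[0,\infty,\iota e]=[\infty,0,e]$ and $\Omega$ is $J$-stable. For $e\in\Gamma_1$ let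
$$x=x_e=\psi([0,\infty,e],z_0),\qquad c=t(e).$$
As $e\ne\iota e$, an element of $J$ fixing $([0,\infty,e],z_0)$ fixes $(0,\infty)$ and $z_0$, so the stabilizer of $x$ in $J$ is $T\times P$. The orbit $J'x$ equals $\Omega'\cap X'_c$, so it is open in $X'_c$, hence open in $Hx\subset X'_c$.

**Step 3: the subgroup $Q_x$ of $J$ that preserves $Ux$.** Since $U$ is normal in $H$, we have $Uhx=hUx$, so all $U$-orbits in $Hx$ have the same dimension $d_U$. Here $d_U\ge1$, because $U$ is connected without fixed points. The boundary of an orbit consists of orbits of smaller dimension, so all $U$-orbits in $Hx$ are closed in $Hx$. Put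
$$Q_x=\{g\in J:gx\in Ux\}.$$
It is a subgroup because $J'$ normalizes $U$: if $gx,g'x\in Ux$, then $gg'x\in gUx=Ugx=Ux$, and from $gx=ux$ we get $x=g^{-1}ux\in Ug^{-1}x$, so $g^{-1}x\in Ux$. It is closed, because $g\mapsto gx=\psi(g\cdot([0,\infty,e],z_0))$ is a morphism $J\to Hx$ and $Ux$ is closed in $Hx$. It contains $T\times P$. Finally $Q_xx=Ux\cap J'x$ is nonempty and open in $Ux$, so
$$\dim Q_x=\dim(T\times P)+d_U. \tag{4}$$
The group $\mathrm{PGL}_{r+1}$ is doubly transitive on $\mathbb P^r$, so the point stabilizer $P$ is a maximal subgroup. Hence $\mathrm{pr}_2(Q_x)$ is $\mathrm{PGL}_{r+1}$ or $P$.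

**Step 4: $\mathrm{pr}_2(Q_x)=\mathrm{PGL}_{r+1}$ is impossible.** Assume it holds. The group $\{g:(1,g)\in Q_x\}$ contains $P$. It is normal in $\mathrm{PGL}_{r+1}$: given $g'\in\mathrm{PGL}_{r+1}$, choose $(l,g')\in Q_x$; conjugating $(1,g)$ by it gives $(1,g'gg'^{-1})\in Q_x$. The subgroup $P\ne1$ is not normal, since a normal subgroup fixing a point of $\mathbb P^r$ fixes all points. As $P$ is maximal, $1\times\mathrm{PGL}_{r+1}\subset Q_x$. So $Ux$ contains $Y=\psi(\{[0,\infty,e]\}\times\mathbb P^r)\simeq\mathbb P^r$, a complete variety of dimension $r\ge1$.

We show that a $U$-orbit contains no such variety. By Chevalley's theorem there are a finite-dimensional rational representation $E$ of $U$ and a line $\ell\subset E$ such that $U_x$ is the stabilizer of $\ell$ in $U$. The group $U_x$ acts on $\ell$ through a character, which is trivial because unipotent elements map to $1$ in $\mathbb G_m$. So $U_x$ fixes a generator $v$ of $\ell$. Conversely, an element of $U$ fixing $v$ stabilizes $\ell$ and lies in $U_x$. Hence $u\mapsto uv$ induces an *injective* morphism $U/U_x\to E$. On the other hand, the bijective equivariant morphism $\pi\colon U/U_x\to Ux$ is finite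 over a nonempty open set, hence finite, since the translates of this open set under $U$ cover $Ux$. So $\pi^{-1}(Y)$ is complete, and it has dimension $r\ge1$. Each irreducible component of it is a complete variety, so its image in the affine space $E$ is a point. By injectivity $\pi^{-1}(Y)$ is finite, a contradiction.

**Step 5: three possibilities remain.** So $\mathrm{pr}_2(Q_x)=P$. Since $1\times P\subset Q_x$, we get $Q_x=Q_1\times P$ with $T\subset Q_1\subset L$ closed, and by (4) $\dim Q_1=1+d_U\ge2$. If $\dim Q_1=3$, then $Q_1=L$. If $\dim Q_1=2$, then $Q_1^\circ$ is a connected two-dimensional linear group, hence solvable, hence a Borel subgroup of $L=\mathrm{PGL}_2$, and it contains $T$. So $Q_1^\circ$ is one of the two Borel subgroups $B_0$, $B_\infty$ containing $T$, which fix $0$, resp. $\infty$. A Borel subgroup is its own normalizer and $Q_1$ normalizes $Q_1^\circ$, so $Q_1\in\{B_0,B_\infty\}$.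

**Step 6: $Q_1=L$ is impossible.** Assume $Q_1=L$. As $1\times P$ fixes $x$, the set $L'x=Q_xx$ is open in $Ux$. The torus $T'$ normalizes $U$ and fixes $x$, so the connected solvable group $UT'$ acts transitively on $Ux$. The torus $T'$ is a maximal torus of $UT'$, because $UT'/U$ has dimension at most $1$ and a torus meets $U$ trivially.

We show that $(Ux)^{T'}$ is irreducible. Let $y=ux\in(Ux)^{T'}$ with $u\in U$. Then $T'$ and $u^{-1}T'u$ both fix $x$, so they are maximal tori of $((UT')_x)^\circ$, and $u^{-1}T'u=sT's^{-1}$ for some $s\in(UT')_x$. Then $us\in N_{UT'}(T')$ and $usx=ux=y$. For $\nu\in N_{UT'}(T')$, the commutators of $\nu$ with elements of $T'$ lie in $T'$, and in $U$ since $UT'/U$ is commutative; as $T'\cap U=1$, $\nu$ centralizes $T'$. So $N_{UT'}(T')=C_{UT'}(T')$, which is connected as the centralizer of a torus in a connected linear group. Hence $(Ux)^{T'}$ is the orbit of $x$ under this connected group, and it is irreducible.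

But $(Ux)^{T'}\cap L'x$ is open in $(Ux)^{T'}$, and since $L'x$ is the image under $\psi$ of $\{([u,v,e],z_0):u\ne v\}$, it consists of exactly two points, the images of $([0,\infty,e],z_0)$ and $([\infty,0,e],z_0)=([0,\infty,\iota e],z_0)$, which are distinct as $e\ne\iota e$. A set of two closed points is not irreducible, a contradiction.

**Step 7: a consistent choice of Borel subgroup is impossible.** So for every $e\in\Gamma_1$, $Q_1=Q_1(e)\in\{B_0,B_\infty\}$. Let
$$\Gamma_{B_0}=\{e\in\Gamma_1:Q_1(e)=B_0\}=\{e\in\Gamma_1:B_0x_e\subset Ux_e\},$$
and define $\Gamma_{B_\infty}$ similarly. Then $\Gamma_1=\Gamma_{B_0}\sqcup\Gamma_{B_\infty}$.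

These sets are constructible. Indeed, the relation $\{(x,y):y\in Ux\}\subset X'\times X'$ is constructible, being the image of $U\times X'$ under $(u,x)\mapsto(x,ux)$. The map $(e,b)\mapsto(x_e,bx_e)$ is a morphism $\Gamma_1\times B_0\to X'\times X'$, since $bx_e=\psi([b0,b\infty,e],z_0)$. So $\{(e,b):bx_e\in Ux_e\}$ is constructible in $\Gamma_1\times B_0$, and $\Gamma_{B_0}$ is the complement of the projection to $\Gamma_1$ of its complement. A constructible subset of the irreducible curve $\Gamma_1$ is finite or cofinite. The same holds for $\Gamma_{B_\infty}$.

Now let $w\in L$ exchange $0$ and $\infty$; it normalizes $T$. Then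
$$wx_e=\psi([\infty,0,e],z_0)=\psi([0,\infty,\iota e],z_0)=x_{\iota e}.$$
Since $w$ normalizes $U$, we have $gwx\in Uwx=wUx$ iff $w^{-1}gwx\in Ux$, so $Q_{wx}=wQ_xw^{-1}$. As $wB_0w^{-1}=B_\infty$, it follows that $Q_1(\iota e)=wQ_1(e)w^{-1}$ is the other Borel subgroup, that is, $\iota(\Gamma_{B_0})=\Gamma_{B_\infty}$. So the two complementary subsets $\Gamma_{B_0}$, $\Gamma_{B_\infty}$ of the infinite set $\Gamma_1$ are both finite or both cofinite. Both are impossible. This proves the claim, and with it Theorem C. $\square$
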